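# Triples that meet, pairs that meet a lot

## 1. Five sets on four points

Write $[n]=\{1,\dots,n\}$, let $\mathcal P(n)$ be the power set of $[n]$, and for $\mathcal F\subset\mathcal P(n)$ put $w(\mathcal F)=|\mathcal F|/2^n$, the proportion of all subsets that lie in $\mathcal F$.

Take $n=4$ and let $\mathcal F$ consist of the subsets of $[4]$ with at least three elements: $1234$, $123$, $124$, $134$, $234$. Each of them misses at most one point. So any two of them share at least two points, and any three share at least one point. The weight is $w(\mathcal F)=5/16$.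

Look at the two requirements separately. If any three sets must have a common point, then in particular any two must meet, so a set and its complement are never both in the family, and $w\le\frac12$; the family of all sets containing $1$ reaches $\frac12$. If any two sets must share at least two points, again $w\le\frac12$. For large $n$ we come close to $\frac12$ by taking all $F$ with $|F|\ge(n+2)/2$: two such sets share at least $|F|+|F'|-n\ge2$ points, and the weight tends to $\frac12$. Separately, then, each requirement costs a factor $\frac12$. If the two costs multiplied, both together would cost a factor $\frac14=\frac4{16}$. The five sets beat this: $\frac5{16}>\frac14$.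

Now ask more of the pairs: any three sets have a common point, and any two share at least *three* points. The family $\{F:|F\cap[h]|\ge h-c\}$ satisfies both if $h\ge3c+1$ and $h\ge2c+3$. The smallest allowed $h$ gives these weights.

* $c=0$, $h=3$: $\frac18$.
* $c=1$, $h=5$: $\frac{1+5}{32}=\frac3{16}$.
* $c=2$, $h=7$: $\frac{1+7+21}{128}=\frac{29}{128}$.
* $c=3$, $h=10$: $\frac{1+10+45+120}{1024}=\frac{11}{64}$.

None reaches $\frac14$. On the other hand $\{F: 1\in F,\ |F\cap[2,n]|\ge\frac{(n-1)+2}2\}$ has both properties, since two of its sets share the point $1$ and at least two more, and its weight tends to $\frac14$. It is simply "all sets containing $1$" intersected with a "large sets" family, so here the costs do multiply. The question of this lecture is whether this is what always happens once the demand on pairs is high enough, also when triples must share $s$ points and not just one.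

## 2. Incompatible properties and the statement

**Definition.** A family $\mathcal F\subset\mathcal P(n)$ is *$r$-wise $k$-intersecting* if $|A_1\cap\dots\cap A_r|\ge k$ for all $A_1,\dots,A_r\in\mathcal F$, repetitions allowed. If $r$ is omitted it is $2$, and if $k$ is omitted it is $1$.

The five sets above are $3$-wise intersecting and $2$-intersecting. Because repetitions are allowed, every member of a $t$-intersecting family has at least $t$ elements.

**Definition.** Following Frankl and Kupavskii, two monotone properties $\Pi_1,\Pi_2$ of families are *incompatible* if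
$$\liminf_{n\to\infty}\Big(\max_{\mathcal F_1\subset\mathcal P(n)\text{ has }\Pi_1}w(\mathcal F_1)\Big)\Big(\max_{\mathcal F_2\subset\mathcal P(n)\text{ has }\Pi_2}w(\mathcal F_2)\Big)=\liminf_{n\to\infty}\Big(\max_{\mathcal F\subset\mathcal P(n)\text{ has }\Pi_1\text{ and }\Pi_2}w(\mathcal F)\Big).$$

The right side is always at least the left side. Indeed an *up-set* is a family closed under taking supersets, and the Harris–Kleitman inequality says $w(\mathcal A\cap\mathcal B)\ge w(\mathcal A)w(\mathcal B)$ for up-sets $\mathcal A,\mathcal B\subset\mathcal P(n)$. Incompatibility says that nothing is gained over this. By Section 1, "$3$-wise intersecting" and "$2$-intersecting" are *not* incompatible: the left side is $\frac14$, and the right side is at least $\frac5{16}$.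

The problem, taken from Agnijo Banerjee, "A proof of a Frankl-Kupavskii conjecture on intersecting families", arXiv:2305.05481 (2023), is to decide the following: for every integer $s\ge1$ there is $t_0(s)$ such that for all $t\ge t_0(s)$, being $3$-wise $s$-intersecting and being $t$-intersecting are incompatible. The case $s=1$ is known, with $t_0(1)=3$ admissible. We shall prove that the statement is true, with "$3$-wise" replaced by "$r$-wise" for any $r\ge3$.

Fix $r\ge3$ and $s\ge1$. Let $m_n$ be the maximum of $w(\mathcal G)$ over $r$-wise $s$-intersecting $\mathcal G\subset\mathcal P(n)$. If we add a dummy element, that is, replace $\mathcal G$ by $\{G,\,G\cup\{n+1\}:G\in\mathcal G\}$, then neither $w$ nor any intersection property changes. So $m_n\le m_{n+1}$, and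
$$m=\lim_{n\to\infty} m_n$$
exists. All sets containing $[s]$ show that $m\ge2^{-s}$. For $r=3$, $s=1$ we have $m=\frac12$. But $m$ is not always $2^{-s}$: for $r=3$, $s=5$ the family $\{F:|F\cap[8]|\ge7\}$ is $3$-wise $5$-intersecting with weight $\frac9{256}>\frac8{256}=2^{-5}$. The proof therefore cannot assume any particular shape of the optimal families, and it never computes $m$.

**Theorem 1.** There is $t_0=t_0(r,s)$ such that for all $t\ge t_0$ and every $n$, each $\mathcal F\subset\mathcal P(n)$ that is $r$-wise $s$-intersecting and $t$-intersecting satisfies $w(\mathcal F)<m/2$. Consequently, for all $t\ge t_0$, being $r$-wise $s$-intersecting and being $t$-intersecting are incompatible.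

The consequence follows in three lines. A $t$-intersecting family with $t\ge1$ has $w\le\frac12$, and $\{F:|F|\ge(n+t)/2\}$ is $t$-intersecting with $w\to\frac12$, so the left side of the definition is $m/2$. By the first sentence of Theorem 1 the right side is at most $m/2$. It is always at least the left side, so the two are equal. The case $r=3$ is the question. The proof is by compactness and gives no explicit $t_0$.

Two further results will come out.

**Theorem 2.** There is $k_0=k_0(r,s)$ with $m_n=m$ for all $n\ge k_0$, and every shifted up-set $\mathcal G\subset\mathcal P(n)$ that is $r$-wise $s$-intersecting with $w(\mathcal G)=m$ depends only on the coordinates in $[k_0]$. For $r=3$, $k_0=9s-1$ works.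

("Shifted" is defined in Section 4.)

**Theorem 3.** For $r=3$, the properties of being $3$-wise $s$-intersecting and $t$-intersecting are not incompatible for any $t$ with $1\le t\le s+1$. So $t_0(3,s)\ge s+2$; for $s=1$ this equals the known admissible value $3$. For $r=2$ and $t\ge s$ the properties are never incompatible, so $r\ge3$ is the full range.

## 3. The trace bound, and the one set that spoils it

Throughout, $\mu$ is uniform measure on the power set of whatever finite set is at hand, so $\mu=w$ on $\mathcal P(n)$.

**Definition.** For $\mathcal F\subset\mathcal P(n)$, $k<n$ and $x\subset[k]$, the *fibre* of $\mathcal F$ over $x$ is $\mathcal F_x=\{B\subset(k,n]:x\cup B\in\mathcal F\}$, where $(k,n]=\{k+1,\dots,n\}$.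

For the five sets and $k=1$, the fibre over $\emptyset$ is $\{234\}$ with $\mu=\frac18$, and the fibre over $\{1\}$ is $\{23,24,34,234\}$ with $\mu=\frac12$. Always
$$w(\mathcal F)=2^{-k}\sum_{x\subset[k]}\mu(\mathcal F_x).\tag{1}$$

If $\mathcal F$ is $t$-intersecting and $t>k$, then every fibre is intersecting: for $B,B'\in\mathcal F_x$ the sets $x\cup B$, $x\cup B'$ share at least $t>k\ge|x|$ points. Hence $\mu(\mathcal F_x)\le\frac12$ for every $x\subset[k]$.

This suggests a two-line proof. Let $\mathcal X=\{x\subset[k]:\mathcal F_x\neq\emptyset\}$ be the trace. By (1), $w(\mathcal F)\le\frac12 w(\mathcal X)$. If $\mathcal X$ were $r$-wise $s$-intersecting we would get $w(\mathcal F)\le m/2$.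

The trace need not be $r$-wise $s$-intersecting. Take $r=3$, $s=1$, $n-1\ge t$, and
$$\mathcal F=\Big\{F:1\in F,\ |F\cap[2,n]|\ge\tfrac{n-1+t}2\Big\}\cup\{[2,n]\}.$$
Two sets of the first kind share at least $t$ points of $[2,n]$, and $[2,n]$ shares at least $\frac{n-1+t}2\ge t$ points with a set of the first kind; so $\mathcal F$ is $t$-intersecting. Three sets share the point $1$, or, if $[2,n]$ is among them, at least $t$ points of $[2,n]$. But for fixed $k\ge 1$ and large $n$ the trace on $[k]$ is $\{x:1\in x\}\cup\{[2,k]\}$, which contains $\{1\}$ and the disjoint set $[2,k]$. The bound from the trace is $\frac12\big(\frac12+2^{-k}\big)>\frac14=m/2$. A single set, of negligible weight, has destroyed the argument.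

Two things have to be repaired. First, fibres that are too thin must not be counted, and we must show that the thick fibres do sit over an $r$-wise $s$-intersecting family. "Positive measure" at a fixed level $k$ is not thick enough: intersect $\{|F\cap[4]|\ge3\}$ with the condition that $|F\cap(4,n]|\ge\frac{n-4+t}2$. At $k=1$ the fibre over $\emptyset$ has measure tending to $\frac1{16}$, so all of $\mathcal P(1)$ has fibres bounded away from $0$. The remedy is to let $n\to\infty$ first and then look at infinitely many coordinates. Secondly, the thin fibres contribute a positive amount, and since we want a strict inequality $w(\mathcal F)<m/2$, this amount must be paid for by a deficit in the thick fibres. Section 9 will show that a thin fibre of measure $p$ forces a deficit of order $1/\log(1/p)$, which is much more than $p$.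

## 4. Shifting

The purpose of this section is to replace an arbitrary family by one that is ordered with respect to the coordinates.

**Definition.** For $i<j$ and a set $A$ with $j\in A$, $i\notin A$, put $A^*=(A\setminus\{j\})\cup\{i\}$. The *shift* $S_{ij}$ replaces each $A\in\mathcal F$ with $j\in A$, $i\notin A$, $A^*\notin\mathcal F$ by $A^*$, and keeps all other members. A family is *shifted* if $S_{ij}\mathcal F=\mathcal F$ for all $i<j$.

For example, let $\mathcal F=\{3,\,13,\,23\}$ (writing $13$ for $\{1,3\}$). Then $S_{12}\mathcal F=\mathcal F$, because $23$ would have to move to $13$, which is occupied. And $S_{13}\mathcal F=\{1,\,13,\,12\}$. The family $\{F:|F\cap[4]|\ge3\}$ is shifted: replacing $j$ by a smaller $i$ never lowers $|F\cap[4]|$.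

If $S_{ij}\mathcal F\ne\mathcal F$, the sum of all elements of all members decreases, so repeated shifting ends in a shifted family.

**Lemma 1.** (a) $|S_{ij}\mathcal F|=|\mathcal F|$.
(b) If $\mathcal F$ is $a$-wise $b$-intersecting, so is $S_{ij}\mathcal F$.
(c) $|S_{ij}\mathcal A\,\triangle\,S_{ij}\mathcal B|\le|\mathcal A\,\triangle\,\mathcal B|$.
(d) The up-closure of a shifted family is shifted, and up-closure preserves all intersection properties.

**Proof of (a) and (c).** The sets containing exactly one of $i,j$ split into pairs $\{A,A^*\}$; all other sets are untouched. On a pair, $S_{ij}$ turns a family with $0,1,2$ members into $\emptyset,\{A^*\},\{A,A^*\}$. This gives (a). It also shows that on each pair the left side of (c) contributes $\big||\mathcal A\cap\{A,A^*\}|-|\mathcal B\cap\{A,A^*\}|\big|$, which is at most the contribution of the right side.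

**Proof of (b).** Let $A_1,\dots,A_a\in S_{ij}\mathcal F$. Call $A_l$ *new* if $A_l\notin\mathcal F$. A new $A_l$ contains $i$ and not $j$, and $B_l:=(A_l\setminus\{i\})\cup\{j\}\in\mathcal F$. If $A_l$ is old with $j\in A_l$, $i\notin A_l$, then it was not moved, so $A_l^*\in\mathcal F$. If no $A_l$ is new there is nothing to prove, so suppose some $A_l$ is new. We build a tuple from $\mathcal F$ whose intersection is no larger.

If all $A_l$ contain $i$, replace each new $A_l$ by $B_l$. Outside $\{i,j\}$ the intersection is unchanged. Inside $\{i,j\}$ it was $\{i\}$ (a new set misses $j$), and now it does not contain $i$, so it did not grow.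

If some $A_l$ misses $i$, replace each new $A_l$ by $B_l$ and each old $A_l$ with $j\in A_l\not\ni i$ by $A_l^*$. After this the intersection misses $i$, because of any $B_l$. It also misses $j$: the set $A_l$ that missed $i$ is old, and either it missed $j$ too and stays, or it was replaced by $A_l^*\not\ni j$. Outside $\{i,j\}$ nothing changed.

In both cases the new tuple lies in $\mathcal F$, so its intersection has at least $b$ elements, and hence $|\bigcap A_l|\ge b$.

**Proof of (d).** Let $A'\supset A\in\mathcal F$, with $\mathcal F$ shifted, and $j\in A'$, $i\notin A'$, $i<j$. If $j\in A$, then $A^*\in\mathcal F$ and $A^*\subset A'^*$. If $j\notin A$, then $A\subset A'\setminus\{j\}\subset A'^*$. Either way $A'^*$ is in the up-closure. The statement on intersections is clear, since members only grow. $\square$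

Hence every family can be replaced by a shifted up-set with at least the same $w$ and the same intersection properties. If $\mathcal G\subset\mathcal P(n)$ is a shifted up-set, so is the cylinder $\{x\cup B: x\in\mathcal G, B\subset(n,n']\}$ (moving an element from above $n$ to below adds an element to $x$, and $\mathcal G$ is an up-set). We identify families with their cylinders, and $w(\mathcal G\triangle\mathcal G')$ is understood after this identification.

## 5. A walk that must reach height $s$

What does shiftedness buy? It turns the condition $|\bigcap A_l|\ge s$ into a statement about an initial segment.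

**Definition.** For $A_1,\dots,A_r\subset[n]$ let $\mathrm{mult}_j=|\{l:j\in A_l\}|$ and
$$e_i=\sum_{l=1}^r|A_l\cap[i]|-(r-1)i=\sum_{j\le i}\big(\mathrm{mult}_j-(r-1)\big),\qquad 1\le i\le n.$$

The walk $e_i$ goes up, by $1$, exactly at the elements of multiplicity $r$. So always
$$e_i\le\Big|\bigcap_l A_l\cap[i]\Big|.\tag{2}$$
For $r=3$ and $234,134,124$ the multiplicities of $1,2,3,4$ are $2,2,2,3$ and the walk is $0,0,0,1$. It reaches $1$. Without shifting this can fail: $\{3\},\{3\},\{3\}$ in $[3]$ have a common point, but the walk is $-2,-4,-3$.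

**Lemma 2.** If $\mathcal F$ is shifted and $r$-wise $s$-intersecting and $A_1,\dots,A_r\in\mathcal F$, then $\max_ie_i\ge s$.

**Proof.** Suppose not. Among all $r$-tuples from $\mathcal F$ with $\max_ie_i\le s-1$ take one with $|\bigcap A_l|$ minimal. We shall shift one of the sets so that the intersection shrinks while the walk stays below $s$.

Since $|\bigcap A_l|\ge s$, let $p$ be the $s$-th smallest element of $\bigcap A_l$. Exactly $s$ elements of $[p]$ have multiplicity $r$, and together they contribute $+s$ to $e_p$. As $e_p\le s-1$, some $j\le p$ contributes negatively, that is, $\mathrm{mult}_j\le r-2$; here $j\neq p$. Take the largest such $j<p$. At least two of the sets miss $j$; say $A_1$ is one of them. Replace $A_1$ by $(A_1\setminus\{p\})\cup\{j\}$, which lies in $\mathcal F$ because $\mathcal F$ is shifted. The intersection loses $p$, and it does not gain $j$, because another $A_l$ misses $j$.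

Which $e_i$ change? Only those with $j\le i<p$, each by $+1$. For such $i$, all elements of $(i,p]$ have multiplicity at least $r-1$ by the choice of $j$, and $p$ has multiplicity $r$. So before the change $e_i\le e_p-1\le s-2$, and after it $e_i\le s-1$. The new tuple has $\max_ie_i\le s-1$ and a smaller intersection, a contradiction. $\square$

## 6. Removing the last coordinate

The next goal is to pass from a shifted family on $[\ell]$ to a family on $[\ell-1]$ without losing weight, and to control how much the family changes.

Choose $\ell_0=\ell_0(r,s)\ge r+s+1$ such that for all $\ell\ge\ell_0$ for which $q=(\ell-s)/r$ is an integer,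
$$\binom{\ell-1-q}{r-1}<\frac12\binom{\ell-1}{r-1}.\tag{3}$$
This is possible: the ratio of the two binomial coefficients tends to $(1-\frac1r)^{r-1}=\big(1+\frac1{r-1}\big)^{-(r-1)}$, which decreases in $r$ and equals $\frac49$ at $r=3$.

For $r=3$ we may take $\ell_0=9s$. First, $9s\ge s+4$. Next, (3) reads $2(2\ell+s-3)(2\ell+s-6)<9(\ell-1)(\ell-2)$, which expands to
$$\ell(\ell-8s)+9\ell-2s^2+18s-18>0 .$$
For $\ell\ge9s$ the left side is at least $9s^2+81s-2s^2+18s-18=7s^2+99s-18>0$.

Put $k_0=\ell_0-1$. Let $\mathcal G\subset\mathcal P(\ell)$ be a shifted $r$-wise $s$-intersecting up-set, $\ell>s$, and put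
$$Y=\{x\subset[\ell-1]:x\in\mathcal G\},\qquad Z=\{x\subset[\ell-1]:x\notin\mathcal G,\ x\cup\{\ell\}\in\mathcal G\}.$$
Since $\mathcal G$ is an up-set, $|\mathcal G|=2|Y|+|Z|$. The elements of $Z$ are undecided: they belong to $\mathcal G$ only thanks to $\ell$. To get a family on $[\ell-1]$, keep $Y$ and decide which part $S$ of $Z$ to keep.

**Definition.** For $z\in Z$ put $C_z=[\ell-1]\setminus z$ and $c(z)=|C_z|$; put $L=\ell-s$ and $q=L/r$. A set $S\subset Z$ is *admissible* if there are no $z_1,\dots,z_r\in S$ (repetitions allowed) with $C_{z_1},\dots,C_{z_r}$ pairwise disjoint and $\sum_lc(z_l)=L$. Write $\mathcal G_S=Y\cup S\subset\mathcal P(\ell-1)$.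

Try it on the five sets, $r=3$, $s=1$, $\ell=4$ (smaller than $\ell_0$, but the definition makes sense). Here $Y=\{123\}$, $Z=\{12,13,23\}$, the complements $C_z$ are $\{3\},\{2\},\{1\}$, $L=3$ and $q=1$. All of $Z$ is not admissible, and indeed $12\cap13\cap23=\emptyset$. Any two elements of $Z$ form an admissible set. With $S=\{12,13\}$ we get $\mathcal G_S=\{12,13,123\}$ of weight $\frac38$, more than the original $\frac5{16}$.

Let $N_<,N_q,N_>$ be the numbers of $z\in Z$ with $c(z)<q$, $=q$, $>q$; if $q$ is not an integer, $N_q=0$.

**Lemma 3.** Let $\ell\ge\ell_0$.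
(i) If $S$ is admissible, then $\mathcal G_S$ is $r$-wise $s$-intersecting, $w(\mathcal G_S)-w(\mathcal G)=2^{-\ell}(2|S|-|Z|)$, and $w(\mathcal G_S\triangle\mathcal G)=2^{-\ell}|Z|$.
(ii) If $S$ is an admissible set of maximum size and $g=2|S|-|Z|$, then $g\ge0$ and $2^{-\ell}|Z|\le2^{-\ell}g+\theta^{\ell-1}$, where $\theta=2^{h(1/3)-1}<1$ and $h$ is the binary entropy.
(iii) If $w(\mathcal G)=m$, then $Z=\emptyset$.

**Proof of (i).** The aim is to see that the only obstruction is the one named in the definition. Let $x_1,\dots,x_r\in\mathcal G_S$ with $|\bigcap x_l|\le s-1$. Put $E_l=x_l$ if $x_l\in Y$ and $E_l=x_l\cup\{\ell\}$ if $x_l\in S$; then $E_l\in\mathcal G$. If some $x_l\in Y$, then $\bigcap E_l=\bigcap x_l$ has at least $s$ elements, a contradiction. So all $x_l\in S$, and $\bigcap E_l=\bigcap x_l\cup\{\ell\}$ shows $|\bigcap x_l|=s-1$ exactly.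

Suppose some $j\le\ell-1$ is missing from both $x_a$ and $x_b$, $a\ne b$. As $\mathcal G$ is shifted and $x_a\cup\{\ell\}\in\mathcal G$, also $x_a\cup\{j\}\in\mathcal G$. But $(x_a\cup\{j\})\cap\bigcap_{l\ne a}E_l$ contains neither $\ell$ (not in $x_a\cup\{j\}$) nor $j$ (not in $E_b$), so it equals $\bigcap x_l$ and has size $s-1$, a contradiction. Therefore the $C_{x_l}$ are pairwise disjoint. Their union is $[\ell-1]\setminus\bigcap x_l$, so $\sum c(x_l)=(\ell-1)-(s-1)=L$. This contradicts admissibility.

For the formulas: $2^{-(\ell-1)}(|Y|+|S|)-2^{-\ell}(2|Y|+|Z|)=2^{-\ell}(2|S|-|Z|)$. And the cylinder of $\mathcal G_S$ agrees with $\mathcal G$ over each $x\in Y$, differs in one set ($x$) over each $x\in S$, and differs in one set ($x\cup\{\ell\}$) over each $x\in Z\setminus S$. So they differ in $|Z|$ sets of $\mathcal P(\ell)$.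

**Proof of (ii).** We need large admissible sets. If all $c(z_l)<q$, the sum is below $rq=L$; if all $c(z_l)>q$, it is above. So $\{c<q\}$ and $\{c>q\}$ are admissible, and the only trouble is the layer $c=q$. For a set $W\subset[\ell-1]$ with $|W|=r-1$, both
$$\{c<q\}\cup\{c=q,\ C_z\cap W\neq\emptyset\}\quad\text{and}\quad\{c>q\}\cup\{c=q,\ C_z\cap W\ne\emptyset\}\tag{4}$$
are admissible: $r$ values that are all $\le q$ (or all $\ge q$) with sum $rq$ all equal $q$, and $r$ pairwise disjoint sets cannot all meet the $(r-1)$-set $W$.

Let $N_W$ be the number of $z\in Z$ with $c(z)=q$ and $C_z\cap W\ne\emptyset$. A fixed $q$-set is disjoint from a proportion $\binom{\ell-1-q}{r-1}/\binom{\ell-1}{r-1}$ of all $W$. By (3), the average of $N_W$ over $W$ is at least $N_q/2$, and strictly larger if $N_q>0$. Take $W$ with $N_W\ge N_q/2$. For the two sets in (4), the values of $2|S|-|Z|$ add up to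
$$2(N_<+N_W)+2(N_>+N_W)-2(N_<+N_q+N_>)=4N_W-2N_q\ge0,$$
so one of them is $\ge0$, and $g\ge0$.

For the second bound, $\{c>q\}$ is admissible, so $g\ge2N_>-|Z|=N_>-N_<-N_q$. Hence $|Z|=N_>+N_<+N_q\le g+2(N_<+N_q)$. Since $q=(\ell-s)/r\le(\ell-1)/3$, the standard bound $\sum_{c\le\alpha N}\binom Nc\le2^{h(\alpha)N}$ for $0<\alpha\le\frac12$ gives
$$N_<+N_q\le\sum_{c\le(\ell-1)/3}\binom{\ell-1}c\le2^{h(1/3)(\ell-1)}.$$
Dividing by $2^\ell$ yields $2^{-\ell}|Z|\le2^{-\ell}g+2\cdot2^{-\ell}2^{h(1/3)(\ell-1)}=2^{-\ell}g+\theta^{\ell-1}$.

**Proof of (iii).** If $w(\mathcal G)=m$, no step may gain: by (i) and $w(\mathcal G_S)\le m_{\ell-1}\le m$, every admissible $S$ satisfies $2|S|\le|Z|$. Suppose $Z\ne\emptyset$; we look for an admissible set with one element too many.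

First, $c(z)\ge1$ for all $z\in Z$. Otherwise $[\ell-1]\in Z$, so $[\ell-1]\notin\mathcal G$, and since $\mathcal G$ is an up-set, all its members contain $\ell$. A member other than $[\ell]$ misses some $i<\ell$ and could be shifted to a member without $\ell$. So $\mathcal G=\{[\ell]\}$ and $w(\mathcal G)=2^{-\ell}<2^{-s}\le m$, a contradiction.

Next, the middle layer is empty. The sets (4) give $2(N_<+N_W)\le|Z|$ and $2(N_>+N_W)\le|Z|$ for every $W$. Adding, $2N_W\le N_q$ for every $W$, whereas the average of $N_W$ exceeds $N_q/2$ if $N_q>0$. So $N_q=0$. Then $2N_<\le|Z|$, $2N_>\le|Z|$ and $N_<+N_>=|Z|$ force $N_<=N_>=|Z|/2$.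

Finally, let $\rho=\min_{z\in Z}|c(z)-q|>0$, attained at $z_0$. In a tuple with pairwise disjoint complements $z_0$ occurs at most once, because $C_{z_0}\ne\emptyset$. If $c(z_0)=q+\rho$, then $S=\{c<q\}\cup\{z_0\}$ is admissible, because all elements of $\{c<q\}$ have $c\le q-\rho$, and the sum over such a tuple is at most
$$\max\{r(q-\rho),\ (r-1)(q-\rho)+q+\rho\}=rq-(r-2)\rho<rq .$$
If $c(z_0)=q-\rho$, then $S=\{c>q\}\cup\{z_0\}$ is admissible, because the sum is at least $\min\{r(q+\rho),(r-1)(q+\rho)+q-\rho\}=rq+(r-2)\rho>rq$. In both cases $2|S|=|Z|+2$, a contradiction. $\square$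

Note that $r\ge3$ was used twice: in $(r-2)\rho>0$, and in (3), since for $r=2$ the limiting ratio is exactly $\frac12$.

## 7. Finitely many coordinates decide the maximum

**Proof of Theorem 2.** Let $n\ge k_0$ and start from an optimal shifted up-set in $\mathcal P(n)$. For $\ell=n,n-1,\dots,k_0+1$ pass to $\mathcal G_S$ with $S$ admissible of maximum size, then shift and take the up-closure. By Lemma 3(i),(ii) and Lemma 1 the family stays $r$-wise $s$-intersecting and $w$ does not decrease. We end in $\mathcal P(k_0)$, so $m_n\le m_{k_0}$. As $m_n$ is nondecreasing, $m_n=m_{k_0}=m$ for all $n\ge k_0$.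

For the second claim let $\mathcal G\subset\mathcal P(n)$ be a shifted $r$-wise $s$-intersecting up-set with $w(\mathcal G)=m$, and $n>k_0$. By Lemma 3(iii) with $\ell=n$, $Z=\emptyset$, so $\mathcal G$ is the cylinder over $Y\subset\mathcal P(n-1)$. This $Y$ is again a shifted $r$-wise $s$-intersecting up-set with $w(Y)=m$. Repeat for $\ell=n-1,\dots,k_0+1$. For $r=3$, $k_0=\ell_0-1=9s-1$ works by Section 6. $\square$

Call an $r$-wise $s$-intersecting $\mathcal G_0\subset\mathcal P(k_0)$ with $w(\mathcal G_0)=m$ *extremal*. There are only finitely many. The next lemma says that near-optimal families are near an extremal one, uniformly in $n$.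

**Lemma 4.** For every $\eta>0$ there is $\varepsilon>0$ such that if $\mathcal G\subset\mathcal P(n)$ is a shifted $r$-wise $s$-intersecting up-set with $w(\mathcal G)\ge m-\varepsilon$, then there is an extremal $\mathcal G_0\subset\mathcal P(k_0)$ with $w(\mathcal G\triangle\mathcal G_0)\le\eta$.

**Proof.** The idea is to remove coordinates down to a fixed level $k$, where the weights are multiples of $2^{-k}$, so that "almost $m$" becomes "equal to $m$". Choose $k\ge k_0$ with $\sum_{i>k}\theta^{i-1}\le\eta/2$, and put $\varepsilon=\min(2^{-k-1},\eta/2)$. Passing to a cylinder, assume $n\ge k$. Put $\mathcal G_n=\mathcal G$. For $i=n,\dots,k+1$ let $g_i$, $Z_i$ be the quantities of Lemma 3 for $\mathcal G_i\subset\mathcal P(i)$ and $S$ a maximum admissible set; let $\mathcal G_{i-1}\subset\mathcal P(i-1)$ be obtained from $(\mathcal G_i)_S$ by shifting until shifted and then taking the up-closure, which increases $w$ by some $u_i\ge0$. Put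
$$\delta_i=w(\mathcal G_{i-1})-w(\mathcal G_i)=2^{-i}g_i+u_i\ge0.$$

How far does $\mathcal G_i$ move? Before shifting, the distance is $w((\mathcal G_i)_S\triangle\mathcal G_i)=2^{-i}|Z_i|$. Shifts $S_{ab}$ with $a<b\le i-1$ commute with forming the cylinder, and $\mathcal G_i$ is invariant under them, so by Lemma 1(c) they do not increase the distance to $\mathcal G_i$. The up-closure adds at most $u_i$. With Lemma 3(ii),
$$w(\mathcal G_{i-1}\triangle\mathcal G_i)\le2^{-i}|Z_i|+u_i\le\theta^{i-1}+2^{-i}g_i+u_i=\theta^{i-1}+\delta_i .$$
Now $\sum_i\delta_i=w(\mathcal G_k)-w(\mathcal G)\le m-(m-\varepsilon)=\varepsilon$, so $w(\mathcal G\triangle\mathcal G_k)\le\frac\eta2+\varepsilon\le\eta$. Moreover $m-2^{-k}<m-\varepsilon\le w(\mathcal G_k)\le m$, and both $w(\mathcal G_k)$ and $m=m_{k_0}$ are integer multiples of $2^{-k}$. So $w(\mathcal G_k)=m$, and by Theorem 2 the shifted up-set $\mathcal G_k$ is a cylinder over some $\mathcal G_0\subset\mathcal P(k_0)$, which is extremal. $\square$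

## 8. A limit of counterexamples

We need one estimate on random sets. Call $B\subset[N]$ *$T$-tame* if $|B\cap[i]|\le0.6i+T$ for all $1\le i\le N$. For instance $[N]$ is $T$-tame exactly when $0.4N\le T$.

**Lemma 5.** For $T>0$, a uniform random $B\subset[N]$ is not $T$-tame with probability at most $50e^{-0.4T}$.

**Proof.** Hoeffding's inequality says $\Pr(|B\cap[i]|\ge\frac i2+\lambda)\le e^{-2\lambda^2/i}$ for $\lambda>0$. Take $\lambda=0.1i+T$ and use $(0.1i+T)^2/i\ge0.01i+0.2T$. The probability is at most $e^{-0.4T}\sum_{i\ge1}e^{-0.02i}=e^{-0.4T}/(e^{0.02}-1)\le50e^{-0.4T}$. $\square$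

**Step 1: the limit functions.** The purpose of this step is to extract from failures of Theorem 1 a single object on infinitely many coordinates. Assume Theorem 1 fails. Then there are $t_j\to\infty$ and families $\mathcal F_j\subset\mathcal P(n_j)$ that are $r$-wise $s$-intersecting and $t_j$-intersecting with $w(\mathcal F_j)\ge m/2$. By Section 4 we may take them to be shifted up-sets. They are nonempty and their members have at least $t_j$ elements, so $n_j\ge t_j\to\infty$. By Section 3, for $x\subset[k]$ and $t_j>k$ we have $2\mu(\mathcal F_{j,x})\le1$, where $\mathcal F_{j,x}$ is the fibre over $x$. There are countably many pairs $(k,x)$, so by a diagonal argument we may pass to a subsequence for which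
$$\varphi_k(x)=\lim_{j\to\infty}2\mu(\mathcal F_{j,x})\in[0,1]$$
exists for all $k\ge0$ and $x\subset[k]$. Three properties are inherited from the $\mathcal F_j$.

* $\varphi_k(x)=\frac12\big(\varphi_{k+1}(x)+\varphi_{k+1}(x\cup\{k+1\})\big)$.
* The average of $\varphi_k$ over $\mathcal P(k)$ is $\lim_j2w(\mathcal F_j)\ge m$.
* $\varphi_k(x)\le\varphi_k(x')$ if $x'\supset x$, or if $x'=(x\setminus\{b\})\cup\{a\}$ with $a<b$, $b\in x$, $a\notin x$.

The last holds because $\mathcal F_j$ is a shifted up-set, so $\mathcal F_{j,x}\subset\mathcal F_{j,x'}$.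

Let $\nu$ be the uniform product measure on subsets $\omega$ of $\mathbb N$ (each element is in $\omega$ independently with probability $\frac12$). By the first property $\varphi_k(\omega\cap[k])$ is a bounded martingale, so it converges almost surely. Put
$$\varphi_\infty(\omega)=\limsup_k\varphi_k(\omega\cap[k]),\qquad \Phi=\{\omega:\varphi_\infty(\omega)>0\},$$
$$\mathcal Y_k=\Big\{x\subset[k]:\nu(\Phi\mid\omega\cap[k]=x)>1-\frac1{2r}\Big\}.$$
So $\mathcal Y_k$ collects those $x$ for which almost every continuation keeps thick fibres forever. This is the notion of "thick" that works. By the third property, applied to $x\cup B$ and $x'\cup B$ for $B\subset(k,K]$ and $K\to\infty$, if $x\cup X\in\Phi$ then $x'\cup X\in\Phi$, for every $X\subset(k,\infty)$. Hence $\mathcal Y_k$ is a shifted up-set.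

**Step 2: thick fibres sit over an intersecting family.** The purpose is to prove the following, which is what the trace in Section 3 failed to satisfy.

**Lemma 6.** $\mathcal Y_k$ is $r$-wise $s$-intersecting.

**Proof.** Suppose $x_1,\dots,x_r\in\mathcal Y_k$ have $|\bigcap x_l|\le s-1$. We shall continue them to members of some $\mathcal F_j$ whose walk never reaches $s$, contradicting Lemma 2. The continuations must be uniformly distributed, so that they fall into $\Phi$, yet correlated, so that the walk never goes up.

Choose random $X^1,\dots,X^r\subset(k,\infty)$, independently over the coordinates, as follows. At each coordinate the vector of $r$ indicators has its first three entries uniform on $\{110,101,011,000\}$, and the other $r-3$ entries are independent fair bits. Each entry is $1$ with probability $\frac12$, so each $X^l$ is uniformly distributed. The number of ones at a coordinate is at most $2+(r-3)=r-1$, so every step of the walk beyond $k$ is $\le0$. The mean of a step is $\frac r2-(r-1)=1-\frac r2\le-\frac12$. (For $r=2$, fair bits never both $1$ would force steps equal to $0$,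 with no drift.)

Each $x_l\cup X^l$ fails to lie in $\Phi$ with probability less than $\frac1{2r}$, so by the union bound all lie in $\Phi$ with probability at least $\frac12$. Hence there is $\beta>0$ such that with probability at least $\frac13$ all $\varphi_\infty(x_l\cup X^l)>2\beta$. Let $K>k$ and look at $u_l=x_l\cup(X^l\cap(k,K])$. As $K\to\infty$, almost sure convergence of the martingale gives $\varphi_K(u_l)>\beta$ for all $l$ with probability at least $\frac13-o(1)$. The law of large numbers gives, with probability $1-o(1)$, that the steps from $k$ to $K$ sum to at most $-\frac{K-k}4$. So for every sufficiently large $K$ there are fixed sets $u_l\subset[K]$ with $u_l\cap[k]=x_l$ and $\varphi_K(u_l)>\beta$, whose walk satisfies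
$$e_i\le s-1\ \ (i\le K),\qquad e_K\le s-1-\frac{K-k}4 .$$
Here for $i\le k$ we used (2): $e_i\le|\bigcap x_l|\le s-1$; after $k$ the walk does not go up.

Choose $T$ with $50e^{-0.4T}<\beta/2$, and take $K\ge k+4rT$. For large $j$ we have $n_j>K$ and $\mu(\mathcal F_{j,u_l})>\beta/2$ for all $l$. By Lemma 5 (with $(K,n_j]$ in place of $[N]$) there is $B_l\in\mathcal F_{j,u_l}$ with $|B_l\cap(K,K+i]|\le0.6i+T$ for all $i$. For $A_l=u_l\cup B_l\in\mathcal F_j$ and $i\ge1$,
$$e_{K+i}\le s-1-\frac{K-k}4+r(0.6i+T)-(r-1)i\le s-1+(1-0.4r)i\le s-1,$$
as $\frac{K-k}4\ge rT$ and $r\ge3$. So $\max_ie_i\le s-1$ for the members $A_1,\dots,A_r$ of the shifted $r$-wise $s$-intersecting family $\mathcal F_j$, contradicting Lemma 2. $\square$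

**Step 3: the limit is half of an extremal family.** The purpose is to identify all fibre measures in the limit.

**Lemma 7.** There is an extremal $\mathcal G_0\subset\mathcal P(k_0)$ such that $\lim_j2\mu(\mathcal F_{j,x})$ is $1$ for $x\in\mathcal G_0$ and $0$ for $x\in\mathcal P(k_0)\setminus\mathcal G_0$.

**Proof.** Lévy's theorem says that $\nu(\Phi\mid\omega\cap[k])\to\mathbf 1_\Phi$ almost surely. Hence $\nu\big(\Phi\,\triangle\,\{\omega:\omega\cap[k]\in\mathcal Y_k\}\big)\to0$, and in particular $w(\mathcal Y_k)\to\nu(\Phi)$. By Lemma 6, $w(\mathcal Y_k)\le m$, so $\nu(\Phi)\le m$. On the other hand, by bounded convergence $\int\varphi_\infty\,d\nu=\lim_k\int\varphi_k\,d\nu\ge m$, and $\varphi_\infty\le\mathbf 1_\Phi$ since $\varphi_\infty\le1$. Therefore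
$$m\le\int\varphi_\infty\,d\nu\le\nu(\Phi)\le m,$$
so $\nu(\Phi)=m$ and $\varphi_\infty=\mathbf1_\Phi$ almost surely. The martingale is recovered from its limit: $\varphi_k(x)=\nu(\Phi\mid\omega\cap[k]=x)$.

Now $w(\mathcal Y_k)\to m$, and $\mathcal Y_k$ is a shifted $r$-wise $s$-intersecting up-set. Given $\eta>0$, take $k$ so large that $w(\mathcal Y_k)\ge m-\varepsilon$ with $\varepsilon$ from Lemma 4, and that $\mathcal Y_k$ is within $\eta$ of $\Phi$. Lemma 4 gives an extremal $\mathcal G_0^\eta\subset\mathcal P(k_0)$ whose cylinder is within $2\eta$ of $\Phi$. There are finitely many candidates, so one extremal $\mathcal G_0$ occurs for arbitrarily small $\eta$, and its cylinder equals $\Phi$ up to a null set. Then $\varphi_{k_0}(x)=\nu(\Phi\mid\omega\cap[k_0]=x)$ is $1$ for $x\in\mathcal G_0$ and $0$ otherwise. $\square$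

## 9. A deficit of order $1/\log(1/p)$

The family $\mathcal F_j$ is now known up to small errors: fibres over $\mathcal G_0$ have measure close to $\frac12$, all others are close to $0$. By (1) we must show that the fibres over $\mathcal G_0$ fall short of $\frac12$ by more, in total, than the other fibres contribute.

To see the mechanism take $r=3$, $s=1$, and suppose that $\{1\}$ and $\emptyset$ have fibres $\mathcal B$ and $\mathcal A$. A single $a\in\mathcal A$ forces $a\cap b\cap b'\neq\emptyset$ for all $b,b'\in\mathcal B$, so $\mathcal B$ is intersecting already inside the window $a$. At the same time any two sets of $\mathcal B$ share at least two points. These two facts together force a deficit, but when the argument below is run with the window $a$ it guarantees only a deficit of order $1/|a|$; as $|a|$ may be about half of $n$, this may be less than $\mu(\mathcal A)$. Lemma 2 supplies a much shorter window, of length $O(\log(1/p))$ where $p=\mu(\mathcal A)$.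

**Step 4: fixing the constants.** This step chooses $j$. For $p\in(0,1)$ put $T(p)=\lfloor2.5\ln(50/p)\rfloor+1$, so that $50e^{-0.4T(p)}<p$. Since $p\,T(p)\to0$ as $p\to0$, we can fix $p_0\in(0,0.01]$ with
$$(2^{k_0}+1)\,p<\frac1{600\,T(p)}\qquad\text{for all }0<p\le p_0.\tag{5}$$
By Lemma 7 fix $j$ with $t_j\ge k_0+2$, $\mu(\mathcal F_{j,y})\ge\frac25$ for $y\in\mathcal G_0$, and $\mu(\mathcal F_{j,x})\le p_0$ for $x\in\mathcal P(k_0)\setminus\mathcal G_0$. Drop the index $j$, let $N=n-k_0\ge1$ and identify $(k_0,n]$ with $[N]$. As $t>k_0$, all $\mu(\mathcal F_x)\le\frac12$ for $x\subset[k_0]$. Let $p=\max_{x\notin\mathcal G_0}\mu(\mathcal F_x)\le p_0$ (note $\emptyset\notin\mathcal G_0$, as $s\ge1$).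

**Step 5: the case $p=0$.** Here only strictness has to be shown. Let $y\in\mathcal G_0$. The fibre $\mathcal F_y$ is $2$-intersecting, as $t-k_0\ge2$. For $B,B'\in\mathcal F_y$ the Hamming distance of $B$ and $[N]\setminus B'$ is at least $|B\cap B'|\ge2$. So $\mathcal F_y$ and $\{[N]\setminus B:B\in\mathcal F_y\}$ are nonempty sets of equal size in the cube $\mathcal P(N)$, at distance at least $2$. They are disjoint, and since the cube is connected they do not cover it, so $\mu(\mathcal F_y)<\frac12$. Hence $w(\mathcal F)=2^{-k_0}\sum_{y\in\mathcal G_0}\mu(\mathcal F_y)<\frac12w(\mathcal G_0)=m/2$, a contradiction.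

From now on $p>0$. Let $x\notin\mathcal G_0$ with $\mu(\mathcal F_x)=p$, and write $T=T(p)$.

**Step 6: a bad tuple through $x$.** This step finds the fibres over $\mathcal G_0$ that $x$ conflicts with. Since $w(\mathcal G_0)=m=m_{k_0}$, the larger family $\mathcal G_0\cup\{x\}$ is not $r$-wise $s$-intersecting. We claim that there are $y_2,\dots,y_r\in\mathcal G_0$ with $|x\cap y_2\cap\dots\cap y_r|\le s-1$. A bad tuple contains $x$. If it also contains some $y\in\mathcal G_0$, replace all copies of $x$ but one by $y$; the intersection is unchanged. If it is $(x,\dots,x)$, then $|x|\le s-1$ and any $y_l\in\mathcal G_0$ work.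

Put $\mathcal B=\mathcal F_{y_2}$ and $\mathcal C=\mathcal F_{y_3}$ (possibly equal), and for $l\ge4$ fix some $d_l\in\mathcal F_{y_l}$, which is nonempty. For $b\in\mathcal B$, $c\in\mathcal C$, the sets $y_2\cup b$ and $y_3\cup c$ share at least $t$ points, so
$$|b\cap c|\ge t-k_0\ge2.\tag{6}$$

**Step 7: a short window.** The purpose is to show that tame members of $\mathcal B$ and $\mathcal C$ already meet in a short initial segment. Let $\mathcal N$ be the family of $T$-tame subsets of $[N]$. By Lemma 5 and the choice of $T$, $\mu(\mathcal P(N)\setminus\mathcal N)<p=\mu(\mathcal F_x)$. So there is a tame $a\in\mathcal F_x$. Let $M=\min(15T,N)\ge1$. We claim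
$$b\cap c\cap[M]\ne\emptyset\qquad\text{for all }b\in\mathcal B\cap\mathcal N,\ c\in\mathcal C\cap\mathcal N.\tag{7}$$
Apply Lemma 2 to $x\cup a,\ y_2\cup b,\ y_3\cup c,\ y_l\cup d_l$ $(l\ge4)$. At indices $\le k_0$ the walk is at most $|x\cap y_2\cap\dots\cap y_r|\le s-1$ by (2). So $e_{k_0+i}\ge s$ for some $1\le i\le N$. Write $a_i=|a\cap[i]|$ and so on. Since $e_{k_0}\le s-1$ and $\sum_{l\ge4}|d_l\cap[i]|\le(r-3)i$,
$$1\le e_{k_0+i}-e_{k_0}\le a_i+b_i+c_i+(r-3)i-(r-1)i=a_i+b_i+c_i-2i .$$
As $a,b,c$ are tame, $1.8i+3T-2i\ge1$, so $i<15T$ and thus $i\le M$. As $a_i\le i$, also $b_i+c_i\ge i+1$, so $b$ and $c$ have a common point in $[i]\subset[M]$.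

**Step 8: three regions of the cube.** This step translates (6) and (7) into a picture on $\mathcal P(M)$. For $u\subset[M]$ write $\bar u=[M]\setminus u$, and let $\beta(u),\gamma(u)\in[0,1]$ be the measures of the fibres over $u$, in the power set of $(M,N]$, of $\mathcal B\cap\mathcal N$ and $\mathcal C\cap\mathcal N$. By (7),
$$\beta(u)\,\gamma(\bar u)=0\qquad\text{for all }u\subset[M].\tag{8}$$
Next,
$$\beta(u)+\gamma(v)\le1\qquad\text{whenever }|u\cap v|\le1.\tag{9}$$
Indeed, by (6) every member of the fibre of $\mathcal B\cap\mathcal N$ over $u$ meets every member of the fibre of $\mathcal C\cap\mathcal N$ over $v$. So the second fibre contains no complement of a member of the first, and the measures add up to at most $1$. If $M=N$, the fibres live in the power set of the empty set, and the same reasoning says that at most one of them is nonempty.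

Define
$$\mathcal U=\{u:\beta(u)>\tfrac12\},\qquad\mathcal V=\{u:\gamma(\bar u)>\tfrac12\},\qquad\mathcal R=\mathcal P(M)\setminus(\mathcal U\cup\mathcal V).$$
By (8), $\mathcal U\cap\mathcal V=\emptyset$, $\beta=0$ on $\mathcal V$, and $\gamma(\bar u)=0$ for $u\in\mathcal U$. On $\mathcal R$ one of $\beta(u),\gamma(\bar u)$ is $0$ and the other is at most $\frac12$, so $\beta(u)+\gamma(\bar u)\le\frac12$ there. Everywhere $\beta(u)+\gamma(\bar u)\le1$. So each point of $\mathcal R$ is a loss of at least $\frac12$, and we must show that $\mathcal R$ is not too small.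

**Step 9: $\mathcal R$ separates $\mathcal U$ from $\mathcal V$.** The purpose is the bound $\mu(\mathcal R)\ge\frac1{10M}$. If $u\in\mathcal U$ and $u'\in\mathcal V$ were at Hamming distance $1$, then $|u\cap\overline{u'}|=|u\setminus u'|\le1$, and (9) would give $\beta(u)+\gamma(\overline{u'})\le1$, whereas both terms exceed $\frac12$. So every cube edge leaving $\mathcal U$ ends in $\mathcal R$.

The Poincaré inequality on the cube says $\mathrm{Var}(f)\le\frac14\sum_{i=1}^M\mathbb E\big[(f(u)-f(u\triangle\{i\}))^2\big]$ for $f:\mathcal P(M)\to\mathbb R$. For $f=\mathbf 1_{\mathcal U}$ and $\alpha=\mu(\mathcal U)$, the left side is $\alpha(1-\alpha)$ and the right side is $\frac14\cdot2E/2^M$, where $E$ is the number of edges leaving $\mathcal U$. So $E\ge2^{M+1}\alpha(1-\alpha)$. Each vertex of $\mathcal R$ is on $M$ edges, so $E\le M|\mathcal R|$ and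
$$\mu(\mathcal R)\ge\frac{2\alpha(1-\alpha)}M .$$

Now $\mu(\mathcal B)\ge\frac25$, at most $p\le0.01$ is lost by restricting to $\mathcal N$, and $\beta$ is at most $1$ on $\mathcal U$, at most $\frac12$ on $\mathcal R$, and $0$ on $\mathcal V$. So $0.39\le\mu(\mathcal B\cap\mathcal N)\le\mu(\mathcal U)+\frac12\mu(\mathcal R)$, and in the same way, averaging $\gamma(\bar u)$ over $u$, $0.39\le\mu(\mathcal V)+\frac12\mu(\mathcal R)$. If $\mu(\mathcal R)\le0.1$, then $\mu(\mathcal U),\mu(\mathcal V)\ge0.34$, so $\alpha\in[0.34,0.66]$ and $\mu(\mathcal R)\ge2\cdot0.34\cdot0.66/M\ge0.44/M$. If $\mu(\mathcal R)>0.1$, then $\mu(\mathcal R)>\frac1{10M}$ since $M\ge1$. In any case $\mu(\mathcal R)\ge\frac1{10M}$.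

**Step 10: the account.** This step adds everything up. Put $\kappa=1-\mu(\mathcal B\cap\mathcal N)-\mu(\mathcal C\cap\mathcal N)$. This is the average over $u\subset[M]$ of $1-\beta(u)-\gamma(\bar u)$. All terms are $\ge0$, and those with $u\in\mathcal R$ are at least $\frac12$. Hence
$$\kappa\ge\tfrac12\mu(\mathcal R)\ge\frac1{20M}\ge\frac1{300T}.$$
Putting the non-tame sets back, $\mu(\mathcal B)+\mu(\mathcal C)\le1-\kappa+2p$, that is,
$$\big(\tfrac12-\mu(\mathcal F_{y_2})\big)+\big(\tfrac12-\mu(\mathcal F_{y_3})\big)\ge\kappa-2p .$$
All numbers $\frac12-\mu(\mathcal F_y)$ are $\ge0$. If $y_2\ne y_3$, their sum over $\mathcal G_0$ is at least the left side; if $y_2=y_3$, it is at least half of the left side. In both cases it is at least half of the left side, so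
$$\sum_{y\in\mathcal G_0}\big(\tfrac12-\mu(\mathcal F_y)\big)\ge\tfrac12(\kappa-2p)\ge\frac1{600T}-p .$$
The fibres over $\mathcal P(k_0)\setminus\mathcal G_0$ contribute at most $2^{k_0}p$ in total. By (1) and (5),
$$2^{k_0}w(\mathcal F)\le\tfrac12|\mathcal G_0|-\frac1{600T}+p+2^{k_0}p<\tfrac12|\mathcal G_0| .$$
So $w(\mathcal F)<\frac12w(\mathcal G_0)=m/2$, contradicting $w(\mathcal F)\ge m/2$. This proves Theorem 1, and with $r=3$ the statement in the question is true. $\blacksquare$

## 10. Pairs sharing at most $s+1$ points

We return to the five sets of Section 1, which showed for $r=3$, $s=1$ that $t=2$ is too small. The same happens for every $s$ with $t=s+1$.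

**Proof of Theorem 3.** Let $r=3$, and let $M_t$ be the limit as $n\to\infty$ of the maximum of $w$ over families in $\mathcal P(n)$ with both properties; it exists because the maximum is nondecreasing in $n$, by adding a dummy element. The left side in the definition of incompatibility is $m/2$ for every $t\ge1$, as computed in Section 2. So we must show $M_t>m/2$ for $1\le t\le s+1$.

Let $t\le s$. A $3$-wise $s$-intersecting family is $s$-intersecting (take $A_3=A_2$), so the second requirement is automatic and $M_t=m>m/2$.

Let $t=s+1$ and suppose first that $m>2^{-s}$. By Theorem 2 there is a $3$-wise $s$-intersecting $\mathcal G_0\subset\mathcal P(k_0)$ with $w(\mathcal G_0)=m$; any two of its members share at least $s$ points. If $A,B\in\mathcal G_0$ had $|A\cap B|=s$, then every $C\in\mathcal G_0$ would satisfy $|A\cap B\cap C|\ge s$, so it would contain $A\cap B$. That gives $w(\mathcal G_0)\le2^{-s}$, a contradiction. So $\mathcal G_0$ is $(s+1)$-intersecting, and $M_t=m>m/2$.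

Let $t=s+1$ and $m=2^{-s}$. In the family $\{F:|F\cap[s+3]|\ge s+2\}$ each set misses at most one point of $[s+3]$. So three sets share at least $s$ points and two share at least $s+1$. Its weight is
$$\frac{(s+3)+1}{2^{s+3}}=\frac{s+4}8\,2^{-s}>\frac12\,2^{-s}=\frac m2 .$$
For $s=1$ this is the family of the five sets. Hence $M_t>m/2$ in all cases, and $t_0(3,s)\ge s+2$ for every $s$.

Finally let $r=2$ and $t\ge s$. Then "$t$-intersecting" implies "$s$-intersecting", so the joint maximum is the maximum for $t$-intersecting families, which tends to $\frac12$. Each of the two separate maxima tends to $\frac12$, so the product tends to $\frac14$. The properties are never incompatible, and there is no analogue of Theorem 1 for $r=2$. $\blacksquare$
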